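\title{The jet ideals of the $2r$-pfaffians of a $(2r+1)\times(2r+1)$ matrix are prime}

\begin{abstract}
Replace the entries of a generic alternating $n\times n$ matrix by generic polynomials of degree less than $k$ in a variable $t$, and let $I^{n,k}_r$ be the ideal generated by the coefficients of $1,t,\dots,t^{k-1}$ in the pfaffians of order $2r$. We prove that $I^{2r+1,k}_r$ is prime for all $r,k\ge1$ over every field, which confirms a conjecture from a paper of De Negri and Sbarra. A chain of explicit links inside Gorenstein rings joins $I^{2r+1,k}_r$ to $I^{2r-1,k}_{r-1}$; it shows that the quotient ring is Gorenstein of codimension $3k$ and gives its Hilbert series. Primality then follows from a local computation and a dimension count. We also show that for $n\in\{2r,2r+1\}$ the quotient ring is factorial, and that for $k\ge2$ the ideal $I^{n,k}_r$ is prime exactly when $r=1$ or $n\le 2r+1$.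
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $K$ be a field with algebraic closure $F=\overline K$, and let $n,r,k$ be positive integers with $2r\le n$. Let $X=(x_{ij})$ be a generic alternating $n\times n$ matrix, so $x_{ji}=-x_{ij}$ and $x_{ii}=0$. The \emph{$2r$-pfaffians} of $X$ are the pfaffians of its principal $2r\times2r$ submatrices; for a matrix over a field, they all vanish exactly when the rank is less than $2r$. Replace each entry $x_{ij}$, $i<j$, by
\[
x_{ij}(t)=x_{ij}^{(0)}+x_{ij}^{(1)}t+\dots+x_{ij}^{(k-1)}t^{k-1},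
\]
call the resulting alternating matrix $X(t)$, and let $R=K[x_{ij}^{(h)}: 1\le i<j\le n,\ 0\le h<k]$, a polynomial ring in $N=\binom n2k$ variables. For $f\in K[X]$ let $f^{(h)}$ be the coefficient of $t^h$ in $f(X(t))$. The \emph{jet pfaffian ideal} $I^{n,k}_r\subset R$ is generated by the $f^{(h)}$, where $f$ runs over the $2r$-pfaffians of $X$ and $0\le h<k$. Its zero set $\mathcal P^{n,k}_r\subset\mathbb A^N_F$ is the \emph{pfaffian jet variety}.

Put $O=F[t]/(t^k)$. A point of $\mathbb A^N_F$ is an alternating matrix with entries in $O$, and it lies on $\mathcal P^{n,k}_r$ when its $2r$-pfaffians vanish in $O$. So $\mathcal P^{n,k}_r$ consists of the truncated one-parameter families of matrices that satisfy the pfaffian equations modulo $t^k$. For $k=1$ we recover the classical ideal of $2r$-pfaffians. For $k=2$ a point is a matrix $X^{(0)}$ of rank less than $2r$ together with a Zariski tangent vector $X^{(1)}$ at $X^{(0)}$ to the scheme defined by $I^{n,1}_r$.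

It is known that $I^{2r+1,1}_r$ is prime, that $\mathcal P^{2r+1,k}_r$ is irreducible of codimension $3k$ for all $r,k\ge1$, and that the radical of $I^{2r+1,k}_r$ is prime. The conjecture that we take from De Negri and Sbarra \cite{DS} says that the ideals $I^{2r+1,k}_r$ themselves are prime for all positive integers $r$ and $k$. We prove it over every field. The proof does not use the known facts just quoted; it reproves them.

\begin{theorem}\label{thm:main}
Let $r,k\ge1$, $n=2r+1$ and $I=I^{n,k}_r\subset R$. Then $I$ is prime, and it remains prime after extending the field to $\overline K$. Moreover $R/I$ is Gorenstein of codimension $3k$, and its Hilbert series for the standard grading is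
\[
H_{R/I}(z)=\frac{\bigl(1-(2r+1)z^r+(2r+1)z^{r+1}-z^{2r+1}\bigr)^k}{(1-z)^N}.
\]
\end{theorem}

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(1)] For $n\in\{2r,2r+1\}$ and all $k\ge1$, the ring $R/I^{n,k}_r$ is a Gorenstein factorial domain, regular in codimension $\le3$. If $n=2r$, it is a complete intersection of codimension $k$.
\item[(2)] For $k\ge2$ and $2r\le n$, the ideal $I^{n,k}_r$ is prime if and only if $r=1$ or $n\le2r+1$.
\end{enumerate}
\end{theorem}

\subsection*{Where the difficulty lies}
For $r=1$ the $2$-pfaffians are the entries, and $I^{n,k}_1$ is generated by all variables. The first interesting case is $r=k=2$. Let $E_{ij}$ be the alternating matrix with entries $1$ at $(i,j)$ and $-1$ at $(j,i)$ and zeros elsewhere, and let $X=X^{(0)}+tX^{(1)}$ be a point of $\mathcal P^{n,2}_2$.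

If $X^{(0)}\neq0$, some entry, say $x_{12}$, is a unit of $O$. Clearing the first two rows and columns makes $X$ congruent to a direct sum of $\bigl(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\bigr)$ and a matrix $W'$, and the pfaffians on the index sets $\{1,2,a,b\}$ show that $W'=0$. So the $F$-linear map $X\colon O^n\to O^n$ has rank $4$, and the rank is at most $4$ on the closure of these points. If $X^{(0)}=0$, there is no condition at all: the $4$-pfaffians of $tX^{(1)}$ are multiples of $t^2=0$. Here the rank of $X\colon O^n\to O^n$ is the rank of $X^{(1)}$. For $n\ge6$ it can be $6$, so $\mathcal P^{n,2}_2$ is reducible. For $n=5$ a general $X^{(1)}$ has rank $4$ and is congruent to $E_{12}+E_{34}$, and $t(E_{12}+E_{34})$ is the limit for $s\to0$ of $sE_{13}+t(E_{12}+E_{34})$; these matrices lie on $\mathcal P^{5,2}_2$, because their only $4$-pfaffian without a zero row is $x_{12}x_{34}-x_{13}x_{24}+x_{14}x_{23}=t^2$.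

This is the general picture. Over the matrices $X^{(0)}$ of rank $2r-2$ the jet scheme is locally an open subset of an affine space (Lemma~\ref{lem:chart}). Everything that can go wrong happens over the matrices of smaller rank. For $n\ge2r+2$ and $r,k\ge2$ jets appear there that are not limits of the good ones. For $n\le2r+1$ the bad locus is small (Proposition~\ref{prop:reduction}), and one expects primality. What a dimension count cannot exclude is an embedded component supported on the bad locus. For $n=2r$ the ideal has $k$ generators and codimension $k$, so it is unmixed. For $n=2r+1$ and $r\ge2$ it has $(2r+1)k$ generators and codimension $3k$, and unmixedness is the whole problem. We obtain it by proving that $R/I$ is Gorenstein. The Hilbert series shows how closely the case $n=2r+1$ imitates the complete intersection: for $n=2r$ the numerator is $(1-z^r)^k$, the $k$-th power of the numerator for $k=1$, and Theorem~\ref{thm:main} says the same for $n=2r+1$.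

\subsection*{Outline}
Section~\ref{sec:background} fixes conventions. Section~\ref{sec:types} stratifies the alternating matrices over $O$ by congruence classes and computes codimensions. Section~\ref{sec:charts} reduces primality to unmixedness. Section~\ref{sec:linkage} recalls linkage and works out the case of $5\times5$ matrices. Section~\ref{sec:chain} introduces ideals $J^k_i$ that interpolate between $I^{2r-1,k}_{r-1}$ and $I^{2r+1,k}_r$. Sections~\ref{sec:dimension} and~\ref{sec:step} pass from $J^k_{i+1}$ to $J^k_i$ by two links and finish the proof of Theorem~\ref{thm:main}. Section~\ref{sec:more} proves Theorem~\ref{thm:more}.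

\section{Conventions and background}\label{sec:background}

\subsection*{Pfaffians}
Let $X$ be an alternating $n\times n$ matrix over a commutative ring $Q$; alternating includes the zero diagonal, which matters in characteristic $2$. For $S\subset[n]=\{1,\dots,n\}$ let $X_S$ be the principal submatrix on $S$. If $|S|=2m$, then $\operatorname{Pf}(X_S)=\sum\pm x_{i_1j_1}\cdots x_{i_mj_m}$, summed over the perfect matchings $\{i_1<j_1\},\dots,\{i_m<j_m\}$ of $S$, with the sign of the permutation that takes $S$ in increasing order to $(i_1,j_1,\dots,i_m,j_m)$. One has $\operatorname{Pf}(X_S)^2=\det X_S$. Grouping the matchings by the partner of a fixed index $i\in S$ gives the expansion $\operatorname{Pf}(X_S)=\sum_{j\in S\setminus i}\pm x_{ij}\operatorname{Pf}(X_{S\setminus\{i,j\}})$.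

In the exterior algebra of $Q^n$ put $\Omega=\sum_{i<j}x_{ij}\,e_i\wedge e_j$ and $\Omega_m=\sum_{|S|=2m}\operatorname{Pf}(X_S)e_S$, where $e_S$ is the product of the $e_i$, $i\in S$, in increasing order. Then $\Omega^m=m!\,\Omega_m$. For an $n\times n$ matrix $A$, the form attached to $AXA^\top$ is $(\Lambda^2A)\Omega$, so
\begin{equation}\label{eq:congruence}
\Omega_m(AXA^\top)=(\Lambda^{2m}A)\,\Omega_m(X).
\end{equation}
Indeed, for generic $A$ and $X$ over $\mathbb Z$ we may cancel $m!$, and the resulting identity specializes to every ring. Two consequences: the ideal generated by the $2m$-pfaffians does not change under a \emph{congruence} $X\mapsto AXA^\top$ with $A\in GL_n(Q)$, and $\operatorname{Pf}(AXA^\top)=\det(A)\operatorname{Pf}(X)$ when $n$ is even.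

If $X=\bigl(\begin{smallmatrix}P&Y\\-Y^\top&W\end{smallmatrix}\bigr)$ with $P$ invertible, then $(P^{-1})^\top=-P^{-1}$ and
\begin{equation}\label{eq:schur}
\begin{pmatrix}1&0\\Y^\top P^{-1}&1\end{pmatrix}
\begin{pmatrix}P&Y\\-Y^\top&W\end{pmatrix}
\begin{pmatrix}1&-P^{-1}Y\\0&1\end{pmatrix}
=\begin{pmatrix}P&0\\0&W'\end{pmatrix},\qquad W'=W+Y^\top P^{-1}Y .
\end{equation}
This is a congruence, so the Schur complement $W'$ is alternating.

\subsection*{Coefficients and gradings}
Let $R_M=K[x_{ij}^{(h)}:h<M]$, so $R=R_k$. The coefficient $f^{(h)}$ involves only variables $x_{ij}^{(b)}$ with $b\le h$, so it is the same element in all $R_M$ with $M>h$. Besides the standard grading we use the $\mathbb Z^n$-grading $\deg x_{ij}^{(h)}=\varepsilon_i+\varepsilon_j$ and the weight $\operatorname{wt}x_{ij}^{(h)}=h$. For $|S|=2m$,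
\begin{equation}\label{eq:monomials}
\operatorname{Pf}(X_S)^{(h)}=\sum_{\text{matchings}}\ \sum_{h_1+\dots+h_m=h}\pm\,x_{i_1j_1}^{(h_1)}\cdots x_{i_mj_m}^{(h_m)} .
\end{equation}
The monomials in this sum are pairwise distinct, so nothing cancels. The sum is homogeneous of degree $m$, multidegree $\sum_{i\in S}\varepsilon_i$ and weight $h$.

If $R'$ is a ring and $f,b\in R'[t]/(t^k)$, the $t$-coefficients of $bf$ are combinations of those of $f$. Hence the ideal of $R'$ generated by the $t$-coefficients of a set of generators of an ideal $\mathfrak b\subset R'[t]/(t^k)$ depends only on $\mathfrak b$. We call it the \emph{coefficient ideal} of $\mathfrak b$.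

\subsection*{Dimension}
We identify $\mathbb A^N_F$ with the space $\operatorname{Alt}_n(O)$ of alternating matrices over $O$; the value of $f^{(h)}$ at a point $X$ is the coefficient of $t^h$ in $f(X)\in O$. The height of an ideal $J\subset R$ equals the codimension of its zero set $V(J)$ over $F$, since extending the field from $K$ to $F$ does not change $\dim R/J$. The empty set has infinite codimension. If all fibers of a morphism $Y\to T$ have dimension at most $d$, then $\dim Y\le\dim T+d$.

\subsection*{Cohen--Macaulay and Gorenstein algebras}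
A \emph{graded algebra} is a quotient $G$ of a standard graded polynomial ring over $K$ by a proper homogeneous ideal. Modules are finitely generated and graded, and $M(a)_j=M_{a+j}$, so $G(-e)$ is generated in degree $e$. CM means Cohen--Macaulay, and a nonzero module is \emph{maximal CM} if its depth is $\dim G$. We use the following textbook facts.
\begin{enumerate}
\item[(F1)] If $G$ is CM, homogeneous elements $y_1,\dots,y_s$ of positive degree form a regular sequence if and only if $\dim G/(y_1,\dots,y_s)\le\dim G-s$. The quotient is then CM, and Gorenstein if $G$ is.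
\item[(F2)] If $G$ is CM, then $\dim G/\mathfrak p=\dim G$ for every associated prime $\mathfrak p$ of $G$.
\item[(F3)] A CM algebra $G$ has a graded canonical module $\omega_G$, and $G$ is Gorenstein if and only if $\omega_G\cong G(a)$ for an integer $a=a(G)$. A polynomial ring in $N$ variables has $a=-N$; adjoining a variable lowers $a$ by $1$; factoring out a homogeneous regular element of degree $e$ raises $a$ by $e$. If $G/\mathfrak a$ is CM with $\dim G/\mathfrak a=\dim G$, then $\omega_{G/\mathfrak a}\cong\operatorname{Hom}_G(G/\mathfrak a,\omega_G)$.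
\item[(F4)] If $G$ is Gorenstein and $M$ is maximal CM, then $\operatorname{Ext}^j_G(M,G)=0$ for $j>0$, the dual $M^\vee=\operatorname{Hom}_G(M,G)$ is maximal CM, and $M\cong M^{\vee\vee}$.
\item[(F5)] In an exact sequence $0\to M'\to M\to M''\to0$ of nonzero modules, $\operatorname{depth}M'\ge\min(\operatorname{depth}M,\operatorname{depth}M''+1)$.
\end{enumerate}

\section{Alternating matrices over $F[t]/(t^k)$}\label{sec:types}

All dimension counts in this paper rest on the classification of alternating matrices over $O$ up to congruence. We write $O_k$ for $O$ when $k$ varies. Multiplication by $t^b$ identifies $O_{k-b}$ with $t^bO_k$, a subspace of codimension $b$.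

Let $Z\in\operatorname{Alt}_m(O)$ and $q=\lfloor m/2\rfloor$. Then $Z$ is congruent to a \emph{normal form}
\[
Z_\mu=\bigoplus_{l=1}^qt^{\mu_l}\begin{pmatrix}0&1\\-1&0\end{pmatrix}\ \ (\oplus\,(0)\text{ if $m$ is odd}),\qquad 0\le\mu_1\le\dots\le\mu_q\le k .
\]
For $Z=0$ take all $\mu_l=k$. Otherwise move an entry of minimal order $b$ to position $(1,2)$ and rescale it to $t^b$. All entries are divisible by $t^b$, so adding multiples of the first two rows and columns to the others clears the rest of the first two rows and columns. The remaining block has entries divisible by $t^b$, and we iterate. The sequence $\mu$ is the \emph{type} of $Z$. It is unique, because $\operatorname{coker}Z\cong\bigoplus_l(O/t^{\mu_l})^2$, plus a summand $O$ if $m$ is odd, determines how often each value $1,\dots,k$ occurs in $\mu$.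

The set $T_\mu$ of matrices of type $\mu$ is an orbit of the algebraic group $GL_m(O)$. This group is open in the affine space of all $m\times m$ matrices over $O$, hence connected, so $T_\mu$ is irreducible and locally closed. There are finitely many types. A nonzero $2j$-pfaffian of $Z_\mu$ is a product of $j$ of the powers $t^{\mu_l}$, so by invariance under congruence
\begin{equation}\label{eq:pfideal}
\text{the $2j$-pfaffians of a matrix of type $\mu$ generate the ideal } t^{\mu_1+\dots+\mu_j}O\qquad(1\le j\le q).
\end{equation}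

\begin{lemma}\label{lem:codim}
With $\mu_0=0$, $\operatorname{codim}T_\mu=\sum_{l=1}^q(\mu_l-\mu_{l-1})\binom{m-2(l-1)}2$.
\end{lemma}

\begin{proof}
We induct on $q$, for all $k$ at once; for $q=0$ the space is a point. Let $b=\mu_1$. Matrices of type $\mu$ lie in $t^b\operatorname{Alt}_m(O)$, a subspace of codimension $b\binom m2$. If $b=k$, then $T_\mu=\{0\}$ and the formula holds. Otherwise this subspace is $\operatorname{Alt}_m(O_{k-b})$, and $t^bZ'$ has type $\mu$ if and only if $Z'$ has type $\mu'=(0,\mu_2-b,\dots,\mu_q-b)$, because congruences over $O_{k-b}$ lift to $O_k$. A matrix of type $\mu'$ has a unit entry, so by symmetry it suffices to compute the codimension of $T_{\mu'}$ in the open set where $z'_{12}$ is a unit. There, with $P$ of size $2$, the map $(P,Y,W)\mapsto(P,Y,W')$ of \eqref{eq:schur} is an automorphism, and $Z'$ has type $\mu'$ exactly when $W'\in\operatorname{Alt}_{m-2}(O_{k-b})$ has type $(\mu_2-b,\dots,\mu_q-b)$. By induction this condition has codimension $\sum_{l\ge2}(\mu_l-\mu_{l-1})\binom{m-2(l-1)}2$.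
\end{proof}

We rewrite the formula in terms of $\sigma=\mu_1+\dots+\mu_q$ and $\nu=\sigma-\mu_q$. Let $s_l=q-l+1$. The binomial coefficient is $s_l(2s_l+1)=3s_l+2s_l(s_l-1)$ if $m=2q+1$, and $s_l(2s_l-1)=s_l+2s_l(s_l-1)$ if $m=2q$. Moreover $\sum_l(\mu_l-\mu_{l-1})s_l=\sum_{j}\sum_{l\le j}(\mu_l-\mu_{l-1})=\sigma$. Hence
\begin{equation}\label{eq:codim}
\operatorname{codim}T_\mu=c\,\sigma+2\sum_{l=1}^q(\mu_l-\mu_{l-1})s_l(s_l-1),\qquad c=\begin{cases}3&m\text{ odd},\\1&m\text{ even}.\end{cases}
\end{equation}
Since $s_l(s_l-1)\ge s_l-1$ and $\sum_l(\mu_l-\mu_{l-1})(s_l-1)=\sigma-\mu_q=\nu$, we get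
\begin{equation}\label{eq:codimodd}
\operatorname{codim}T_\mu\ge3\sigma+2\nu\qquad(m\text{ odd}).
\end{equation}

\begin{example}\label{ex:types}
For $m=5$ the formula reads $\operatorname{codim}T_\mu=7\mu_1+3\mu_2$. By \eqref{eq:pfideal}, $\mathcal P^{5,2}_2$ is the union of the types $(0,2),(1,1),(1,2),(2,2)$, of codimensions $6,10,13,20$. The first type consists of the points with $X^{(0)}\ne0$; the other three fill the linear space $X^{(0)}=0$.
\end{example}

The last estimate we need says that the quadric $xy-zw$ imposes the expected number of conditions on jets.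

\begin{lemma}\label{lem:quadric}
For $\theta\in O$ and $0\le d\le k$, the set $\{(x,y,z,w)\in O^4: xy-zw\equiv\theta\bmod t^d\}$ has codimension at least $d$.
\end{lemma}

\begin{proof}
Stratify by the minimal order $b\in\{0,\dots,k\}$ of $x,y,z,w$. The stratum lies in $(t^bO)^4$, of codimension $4b$. If $2b\ge d$, then $4b\ge d$. If $2b<d$, then $b<k$; write $x=t^bx'$ and so on, with $x',y',z',w'\in O_{k-b}$ and one of them a unit. The stratum is empty unless $\theta=t^{2b}\theta'$, and then the condition is $x'y'-z'w'\equiv\theta'\bmod t^{d-2b}$, which makes sense because $d-2b\le k-b$. The four variables play symmetric roles; if $x'$ is a unit, the condition prescribes $y'$ modulo $t^{d-2b}$ in terms of $x',z',w'$. The codimension is then $4b+(d-2b)\ge d$.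
\end{proof}

\section{Charts, and the reduction to unmixedness}\label{sec:charts}

Let $r\ge2$, $n\ge2r$, $I=I^{n,k}_r$ and $A=R/I$. For $S\subset[n]$ with $|S|=2r-2$ put $f_S=\operatorname{Pf}(X_S)^{(0)}$, and let $\mathfrak f\subset R$ be the ideal generated by all $f_S$. The open sets $f_S\neq0$ cover the jets whose constant term has rank $2r-2$. On each of them the Schur complement solves the equations.

\begin{lemma}\label{lem:chart}
Let $|S|=2r-2$. Let $P=X(t)_S$, and let $C=\sum_{h<k}C^{(h)}t^h$ be a matrix with rows indexed by $S$, columns indexed by $[n]\setminus S$ and independent variables as coefficients. There is an isomorphism $A_{f_S}\cong K[P^{(h)},C^{(h)}:0\le h<k]_{f_S}$ with the following properties.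
\begin{enumerate}
\item[(a)] Over $A_{f_S}[t]/(t^k)$, with the indices in $S$ listed first, $X(t)=D^\top PD$ for $D=(\mathrm{Id}\mid C)$.
\item[(b)] For $|S'|=2r-2$, $f_{S'}=\pm f_S\,d^S_{S'}$ in $A_{f_S}$, where $d^S_{S'}$ is the minor of $C^{(0)}$ with rows $S\setminus S'$ and columns $S'\setminus S$, and $d^S_S=1$.
\end{enumerate}
In particular $A_{f_S}$ is a nonzero regular factorial domain in which no $f_{S'}$ vanishes.
\end{lemma}

\begin{proof}
Let $Q=R_{f_S}[t]/(t^k)$ and write $X(t)=\bigl(\begin{smallmatrix}P&Y\\-Y^\top&W\end{smallmatrix}\bigr)$ over $Q$. The pfaffian of $P$ is $f_S$ plus a multiple of the nilpotent $t$, hence a unit, so $P$ is invertible. Put $C=P^{-1}Y$ and $W'=W+Y^\top P^{-1}Y=W-C^\top PC$. Since $Y=PC$ and $W=W'+C^\top PC$, the passage from $(P,Y,W)$ to $(P,C,W')$ is invertible, and the $t$-coefficients of $P,C,W'$ are new coordinates: $R_{f_S}=K[P^{(h)},C^{(h)},W'^{(h)}]_{f_S}$.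

By \eqref{eq:schur} the $2r$-pfaffians of $X(t)$ and of $P\oplus W'$ generate the same ideal $\mathfrak b$ of $Q$. A set of $2r$ indices contains an index outside $S$, and a matching that contributes to a pfaffian of $P\oplus W'$ pairs it with another index outside $S$. So $\mathfrak b$ is contained in the ideal of entries of $W'$. Conversely the pfaffian on $S\cup\{a,b\}$ is $\pm\operatorname{Pf}(P)w'_{ab}$, a unit times $w'_{ab}$. Thus $\mathfrak b$ is the ideal of entries of $W'$, and its coefficient ideal $IR_{f_S}$ is generated by the coordinates $W'^{(h)}$. This gives the isomorphism.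

Modulo $W'$ we have $Y=PC$, $-Y^\top=C^\top P$ and $W=C^\top PC$, which is (a). Let $D_{S'}$ be the square matrix formed by the columns of $D$ indexed by $S'$. Then $X(t)_{S'}=D_{S'}^\top PD_{S'}$, so $f_{S'}=\pm f_S\det D^{(0)}_{S'}$. The columns indexed by $S\cap S'$ are unit vectors, and expanding along them leaves $\pm d^S_{S'}$. A minor of a generic matrix is not zero.
\end{proof}

The lemma holds for all $n\ge2r$. The hypothesis $n\le2r+1$ enters now: it means $\lfloor n/2\rfloor=r$, so the equations of $V(I)$ bound the full sum $\sigma$ that governs \eqref{eq:codim}.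

\begin{proposition}\label{prop:reduction}
Let $r\ge2$ and $n\in\{2r,2r+1\}$, and let $c=1$ for $n=2r$ and $c=3$ for $n=2r+1$.
\begin{enumerate}
\item[(a)] $\operatorname{codim}V(I)\ge ck$ and $\operatorname{codim}V(I+\mathfrak f)\ge ck+4$.
\item[(b)] If every associated prime of $I$ has height $ck$, then $I$ is prime.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $X\in\operatorname{Alt}_n(O)$ have type $\mu=(\mu_1,\dots,\mu_r)$. By \eqref{eq:pfideal}, $X\in V(I)$ if and only if $\sigma\ge k$, and then \eqref{eq:codim} gives $\operatorname{codim}T_\mu\ge ck$. Also $X\in V(\mathfrak f)$ if and only if no $(2r-2)$-pfaffian is a unit, that is, $\mu_1+\dots+\mu_{r-1}\ge1$, that is, $\mu_{r-1}\ge1$. For $l\le r-1$ we have $s_l(s_l-1)\ge2$, so for types with both properties \eqref{eq:codim} gives $\operatorname{codim}T_\mu\ge ck+4\mu_{r-1}\ge ck+4$.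

(b) By (a) no associated prime of $A$ contains $\mathfrak f$, so each one avoids some $f_S$. The associated primes of $A$ that avoid $f_S$ correspond to the associated primes of the domain $A_{f_S}$, so there is exactly one, namely the kernel $\mathfrak p_S$ of $A\to A_{f_S}$. By Lemma~\ref{lem:chart}, $f_{S'}\notin\mathfrak p_S$ for all $S'$, hence $\mathfrak p_S=\mathfrak p_{S'}$. So $A$ has a single associated prime, which does not contain $f_S$. Therefore $f_S$ is a nonzerodivisor, and $A$ embeds in the domain $A_{f_S}$.
\end{proof}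

In Example~\ref{ex:types} the two codimensions in (a) are $6$ and $10$, so the constant $4$ is attained.

\begin{corollary}\label{cor:even}
For $r\ge2$ the ideal $I^{2r,k}_r$ is a prime complete intersection of codimension $k$.
\end{corollary}

\begin{proof}
It has $k$ homogeneous generators of positive degree and height at least $k$. By (F1) they form a regular sequence and $A$ is Gorenstein; by (F2) the hypothesis of Proposition~\ref{prop:reduction}(b) holds.
\end{proof}

For $n=2r+1$ it remains to show that $A$ is CM of codimension $3k$. We prove the stronger statement that $A$ is Gorenstein, because that is the property our induction can carry.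

\section{Linkage, and the pfaffians of a $5\times5$ matrix}\label{sec:linkage}

Let $G$ be Gorenstein and let $\mathfrak a$ be an ideal with $\dim G/\mathfrak a=\dim G$. The ideal $0:\mathfrak a$ describes the part of $\operatorname{Spec}G$ that is residual to $V(\mathfrak a)$, and the passage from $\mathfrak a$ to $0:\mathfrak a$ is a \emph{link}. It preserves the CM property, and it exchanges Gorenstein quotients with principal ideals.

\begin{lemma}\label{lem:link}
Let $G$ be a graded Gorenstein algebra of dimension $d$, and let $\mathfrak a\subsetneq G$ be a homogeneous ideal with $G/\mathfrak a$ CM of dimension $d$.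
\begin{enumerate}
\item[(a)] $\omega_{G/\mathfrak a}\cong(0:\mathfrak a)(a(G))$. If $G/\mathfrak a$ is Gorenstein, then $0:\mathfrak a\cong(G/\mathfrak a)\bigl(a(G/\mathfrak a)-a(G)\bigr)$.
\item[(b)] If $\mathfrak a\neq0$, then $G/(0:\mathfrak a)$ is CM of dimension $d$, and $0:(0:\mathfrak a)=\mathfrak a$.
\item[(c)] If $\mathfrak a=yG\ne0$ with $y$ homogeneous of degree $e$, then $G/(0:y)$ is Gorenstein of dimension $d$, and $a(G/(0:y))=a(G)-e$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $0:\mathfrak a=\operatorname{Hom}_G(G/\mathfrak a,G)$ and $\omega_G\cong G(a(G))$; apply (F3).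

(b) By (F5), $\mathfrak a$ is maximal CM. By (F4), dualizing $0\to\mathfrak a\to G\to G/\mathfrak a\to0$ gives an exact sequence $0\to(0:\mathfrak a)\to G\to\mathfrak a^\vee\to0$ with $0:\mathfrak a=(G/\mathfrak a)^\vee$. So $G/(0:\mathfrak a)\cong\mathfrak a^\vee$ is maximal CM. Dualizing again gives $0\to(G/(0:\mathfrak a))^\vee\to G\to(G/\mathfrak a)^{\vee\vee}\to0$. The first term is $0:(0:\mathfrak a)$. As the kernel of a surjection from $G$, it is the annihilator of $(G/\mathfrak a)^{\vee\vee}\cong G/\mathfrak a$, which is $\mathfrak a$.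

(c) By (b) we may apply (a) to the ideal $0:y$. The canonical module of $G/(0:y)$ is $(0:(0:y))(a(G))=yG(a(G))$, and multiplication by $y$ gives $yG\cong(G/(0:y))(-e)$.
\end{proof}

Parts (a) and (c) suggest a two-step move. Link a Gorenstein quotient; the residual ideal is principal. If the result can also be written as a principal ideal in a second Gorenstein ring of the same dimension, link it there; the residual quotient is Gorenstein again.

\begin{example}\label{ex:five}
Let $r=2$, $n=5$, $k=1$, so $N=10$. With $p_j=\operatorname{Pf}(X_{[5]\setminus j})$,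
\begin{align*}
p_1&=x_{23}x_{45}-x_{24}x_{35}+x_{25}x_{34},& p_2&=x_{13}x_{45}-x_{14}x_{35}+x_{15}x_{34},\\
p_3&=x_{12}x_{45}-x_{14}x_{25}+x_{15}x_{24},& p_4&=x_{12}x_{35}-x_{13}x_{25}+x_{15}x_{23},\\
p_5&=x_{12}x_{34}-x_{13}x_{24}+x_{14}x_{23},
\end{align*}
and expanding confirms
\begin{equation}\label{eq:five}
x_{45}p_4=x_{35}p_3+x_{15}p_1-x_{25}p_2,\qquad x_{45}p_5=x_{34}p_3+x_{14}p_1-x_{24}p_2 .
\end{equation}
Start from $\mathfrak g=(x_{34},x_{35},x_{45})$, the ideal of $2$-pfaffians of $X_{\{3,4,5\}}$. It contains $\mathfrak c=(p_1,p_2,x_{45})$. Modulo $x_{45}$, the elements $-p_1,-p_2,-p_3$ are the three $2$-minors of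
\[
\begin{pmatrix}x_{14}&x_{24}&x_{34}\\x_{15}&x_{25}&x_{35}\end{pmatrix},
\]
and $p_1,p_2$ correspond to the minors that use the last column. If these two vanish, the last column is zero or the matrix has rank at most one. So $V(\mathfrak c)=V(\mathfrak g)\cup V(\mathfrak l)$ with $\mathfrak l=(p_1,p_2,p_3,x_{45})$. Both pieces have codimension $3$, so $\mathfrak c$ is a complete intersection. Since $a(R/\mathfrak g)=-10+3$ and $a(R/\mathfrak c)=-10+5$, Lemma~\ref{lem:link}(a) gives $(\mathfrak c:\mathfrak g)/\mathfrak c\cong(R/\mathfrak g)(-2)$, generated by any of its nonzero quadrics. By \eqref{eq:five}, $p_3\in\mathfrak c:\mathfrak g$, and $p_3\notin\mathfrak c$ because the three minors are linearly independent. Hence $\mathfrak c:\mathfrak g=\mathfrak l$, and $R/\mathfrak l$ is CM.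

Now drop a different generator of $\mathfrak l$ and take $\mathfrak c'=(p_1,p_2,p_3)$. Where $x_{45}\neq0$, \eqref{eq:five} forces $p_4=p_5=0$. So $V(\mathfrak c')=V(\mathfrak l)\cup V(I^{5,1}_2)$ has codimension $3$ by Proposition~\ref{prop:reduction}(a), and $\mathfrak c'$ is a complete intersection. The ideal $\mathfrak l/\mathfrak c'$ is generated by $x_{45}$, so $R/(\mathfrak c':x_{45})$ is Gorenstein by Lemma~\ref{lem:link}(c). By \eqref{eq:five}, $\mathfrak c':x_{45}$ contains $I^{5,1}_2$; Step~3 in Section~\ref{sec:step} shows equality. Two links have replaced $(x_{45},x_{35},x_{34})$ by $(p_3,p_4,p_5)$, two vectors that are proportional modulo $p_1,p_2$.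
\end{example}

\section{The chain of ideals}\label{sec:chain}

Fix $r\ge2$ and $n=2r+1$. Put $p_j=\operatorname{Pf}(X_{[n]\setminus j})$ for $1\le j\le n$ and $g_j=\operatorname{Pf}(X_{[n]\setminus\{1,2,j\}})$ for $3\le j\le n$. The $g_j$ are the $(2r-2)$-pfaffians of the matrix $Z=X_{\{3,\dots,n\}}$ of size $2r-1$. Expanding $p_1$ along the index $2$ and $p_2$ along the index $1$ gives
\begin{equation}\label{eq:p12}
p_1=\sum_{j\ge3}\pm x_{2j}g_j,\qquad p_2=\sum_{j\ge3}\pm x_{1j}g_j .
\end{equation}
The identities \eqref{eq:five} generalize as follows.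

\begin{lemma}\label{lem:identity}
For each $j\ge4$ there are a sign $\tau_j=\pm1$ and $\phi_1,\phi_2\in K[X]$, depending on $j$, with
\begin{equation}\label{eq:identity}
p_3g_j=\tau_j\,p_jg_3+\phi_1p_1+\phi_2p_2 .
\end{equation}
\end{lemma}

\begin{proof}
It suffices to work over $\mathbb Z[X]$. For a linear form $\lambda$, the contraction $\iota_\lambda$ is an antiderivation of the exterior algebra and $\Omega$ is central, so $\iota_\lambda\Omega^m=m(\iota_\lambda\Omega)\wedge\Omega^{m-1}$; dividing by $m!$ gives $\iota_\lambda\Omega_m=(\iota_\lambda\Omega)\wedge\Omega_{m-1}$. For the dual basis, $\iota_{e_l^*}\Omega=\sum_jx_{lj}e_j$. Since $2r+2>n$, we have $\Omega_{r+1}=0$, and therefore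
\[
0=\iota_{e_l^*}\Omega_{r+1}=\Bigl(\sum_jx_{lj}e_j\Bigr)\wedge\Omega_r=\sum_j(-1)^{j-1}x_{lj}p_j\;e_{[n]}\qquad\text{for all }l .
\]
For $\lambda=\sum_j(-1)^jp_je_j^*$ this gives $\iota_\lambda\Omega=\sum_l\bigl(\sum_j(-1)^{j-1}x_{lj}p_j\bigr)e_l=0$. As $r-1\ge1$, it follows that $\iota_\lambda\Omega_{r-1}=0$. Let $U=[n]\setminus\{1,2,3,j\}$, of size $2r-3$. The coefficient of $e_U$ in $\iota_\lambda\Omega_{r-1}$ is $\sum_{b\in\{1,2,3,j\}}\pm p_b\operatorname{Pf}(X_{U\cup b})$. Since $\operatorname{Pf}(X_{U\cup3})=g_j$ and $\operatorname{Pf}(X_{U\cup j})=g_3$, its vanishing is \eqref{eq:identity}.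
\end{proof}

For $k\ge2$ one might try to repeat Example~\ref{ex:five} with all coefficients at once, linking the extension of $I^{2r-1,k}_{r-1}$ by the $3k$ elements $p_1^{(h)},p_2^{(h)},g_3^{(h)}$. If these form a regular sequence, Lemma~\ref{lem:link}(a) and the value of $a$ in Proposition~\ref{prop:chain} below show that the link adds a single generator, of degree $(3r-1)k-(2r-1)k=rk$. That is not a coefficient of $p_3$, which has degree $r$.

So we exchange one coefficient at a time. Suppose that $p_1,p_2$ vanish to order $k-1$ in $t$, the other $p_j$ to order $k-1-i$, and the $g_j$ to order $i$. Then all terms of \eqref{eq:identity} start in degree $k-1$, and the leading coefficients satisfy a relation of the same form as for $k=1$. This dictates the definition: for $0\le i\le k\le M$ let $J^k_i\subset R_M$ be the ideal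
\[
J^k_i=\bigl(p_1^{(h)},p_2^{(h)}\ (h<k);\quad p_j^{(h)}\ (3\le j\le n,\ h<k-i);\quad g_j^{(h)}\ (3\le j\le n,\ h<i)\bigr).
\]
Its generators are homogeneous for all three gradings and have positive degree. We have $J^0_0=0$ and $J^k_0=I^{2r+1,k}_r$. By \eqref{eq:p12} the generators $p_1^{(h)},p_2^{(h)}$ of $J^k_k$ are redundant, so $J^k_k$ is the extension of the ideal $I^{2r-1,k}_{r-1}$ formed for $Z$. Comparing generators gives, for $0\le i\le k-1$,
\begin{equation}\label{eq:steps}
\begin{aligned}
J^k_{i+1}&=J^{k-1}_i+\bigl(p_1^{(k-1)},p_2^{(k-1)},g_3^{(i)},\dots,g_n^{(i)}\bigr),\\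
J^k_i&=J^{k-1}_i+\bigl(p_1^{(k-1)},p_2^{(k-1)},p_3^{(k-1-i)},\dots,p_n^{(k-1-i)}\bigr).
\end{aligned}
\end{equation}
Put $u_\rho=1-(2\rho+1)z^\rho+(2\rho+1)z^{\rho+1}-z^{2\rho+1}$. Then $u_1=(1-z)^3$. Adding $(1-z)(1-z^r)^2=1-z-2z^r+2z^{r+1}+z^{2r}-z^{2r+1}$ and $zu_{r-1}=z-(2r-1)z^r+(2r-1)z^{r+1}-z^{2r}$ gives
\begin{equation}\label{eq:u}
u_r=(1-z)(1-z^r)^2+zu_{r-1}.
\end{equation}

\begin{proposition}\label{prop:chain}
Let $r\ge2$ and $0\le i\le k\le M$. Then $R_M/J^k_i$ is Gorenstein of codimension $3k$,
\[
a(R_M/J^k_i)=a(R_M)+(2r+1)(k-i)+(2r-1)i,\qquad H_{R_M/J^k_i}(z)=\frac{u_r^{\,k-i}\,u_{r-1}^{\,i}}{(1-z)^{\dim R_M}} .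
\]
\end{proposition}

Call this statement $\Theta(r,k,i)$. Adjoining variables to a polynomial ring $R'$ and extending an ideal $J$ preserves the Gorenstein property of $R'/J$, the codimension, the difference $a(R'/J)-a(R')$ and the numerator $(1-z)^{\dim R'}H_{R'/J}$. So $\Theta(r,k,i)$ does not depend on $M$. The proof is an induction on $r$, then on $k$, then descending on $i$:
\[
\begin{array}{ccccccc}
&&&&&&J^0_0\\[2pt]
&&&&J^1_1&\longrightarrow&J^1_0\\[2pt]
&&J^2_2&\longrightarrow&J^2_1&\longrightarrow&J^2_0\\[2pt]
J^3_3&\longrightarrow&J^3_2&\longrightarrow&J^3_1&\longrightarrow&J^3_0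
\end{array}
\]
The left end $\Theta(r,k,k)$ of each row is known. For $r=2$, $J^k_k$ is generated by the $3k$ variables $x_{34}^{(h)},x_{35}^{(h)},x_{45}^{(h)}$, so the codimension and the shift of $a$ are $3k$ and the numerator is $(1-z)^{3k}=u_1^k$. For $r\ge3$, $\Theta(r,k,k)$ is $\Theta(r-1,k,0)$ with variables adjoined: both have shift $(2r-1)k$ and numerator $u_{r-1}^k$. Each arrow $J^k_{i+1}\to J^k_i$ is a pair of links inside the quotient by the ideal $J^{k-1}_i$ that stands above its target. It remains to prove:
\begin{equation}\label{eq:induction}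
\Theta(r,k-1,i)\text{ and }\Theta(r,k,i+1)\text{ imply }\Theta(r,k,i)\qquad(0\le i\le k-1).
\end{equation}
Example~\ref{ex:five} is the arrow $J^1_1\to J^1_0$ for $r=2$. The arrow $J^2_1\to J^2_0$ takes place modulo $J^1_0$, which has five linearly independent quadric generators and codimension $3$. This is why Lemma~\ref{lem:link} is stated for Gorenstein rings and not only for complete intersections.

\section{A dimension estimate}\label{sec:dimension}

The links require analogs of the complete intersections $\mathfrak c$ and $\mathfrak c'$ of Example~\ref{ex:five}. By (F1) this is a question about the dimension of zero sets, which we settle by stratifying along the type of $Z$.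

\begin{lemma}\label{lem:dimension}
Let $r\ge2$, $n=2r+1$, $0\le i\le k-1$. Let $\mathcal E\subset\operatorname{Alt}_n(O)$ be defined by
\[
\text{\rm(a) } p_1=p_2=0,\qquad\text{\rm(b) } p_j\in t^{k-1-i}O\ \ (j\ge3),\qquad\text{\rm(c) } g_j\in t^iO\ \ (j\ge3).
\]
Then $\mathcal E\cap\{g_3^{(i)}=0\}$ and $\mathcal E\cap\{p_3^{(k-1-i)}=0\}$ have codimension at least $3k$.
\end{lemma}

\begin{proof}
Let $m=2r-1$ and $q=r-1\ge1$. Then $\operatorname{Alt}_n(O)=\operatorname{Alt}_m(O)\times O^{2m+1}$, where the first factor records $Z$ and the second the entries $x_{12},x_{1j},x_{2j}\in O$ for $j\ge3$. There are finitely many types $\mu$ of $Z$, so we may fix one. If $\sigma\ge k$, the condition $Z\in T_\mu$ alone has codimension at least $3k$ by \eqref{eq:codimodd}. Let $\sigma<k$. By \eqref{eq:pfideal}, (c) means $t^\sigma O\subset t^iO$, that is, $\sigma\ge i$; we assume this.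

For $0\le\kappa\le k$ let $\mathcal E(\mu,\kappa)$ be the set of $X$ with $Z\in T_\mu$, $p_1=p_2=0$ and $p_j\in t^\kappa O$ for $j\ge3$.

\emph{Claim: each fiber of $\mathcal E(\mu,\kappa)\to T_\mu$ has codimension at least $2(k-\sigma)+\kappa-\nu$ in $O^{2m+1}$.}
Let $GL_m(O)$ act by congruence with $\operatorname{diag}(1,1,A)$. This multiplies $p_1$ and $p_2$ by $\det A$. By \eqref{eq:congruence} it transforms $(p_3,\dots,p_n)$, the component of $\Omega_r$ in $e_1\wedge e_2\wedge\Lambda^{2r-2}O^m$, by the invertible matrix $\Lambda^{2r-2}A$. So the action preserves $\mathcal E(\mu,\kappa)$. It is transitive on $T_\mu$, so all fibers are isomorphic to the fiber over $Z_\mu$, whose $l$-th block sits on the indices $2l+1,2l+2$ and whose row $n$ is zero. We list the matchings that contribute when $Z=Z_\mu$.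

In $p_1$ the index $n$ can only be matched with $2$, and the remaining indices are matched within their blocks. So $p_1=\pm t^\sigma x_{2n}$ and, exchanging $1$ and $2$, $p_2=\pm t^\sigma x_{1n}$. Condition (a) says $x_{1n},x_{2n}\in t^{k-\sigma}O$, which has codimension $2(k-\sigma)$.

In $p_n$ either $1$ is matched with $2$, or $1$ is matched with one index of a block and the other index of that block has only the partner $2$ left. With the signs of $\operatorname{Pf}(X_{\{1,2,v,w\}})=x_{12}x_{vw}-x_{1v}x_{2w}+x_{1w}x_{2v}$ we get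
\[
p_n=t^\nu\eta,\qquad\eta=t^{\mu_q}x_{12}-\sum_{l=1}^qt^{\mu_q-\mu_l}\Delta_l,\qquad\Delta_l=x_{1,2l+1}x_{2,2l+2}-x_{1,2l+2}x_{2,2l+1}.
\]
If $\kappa>\nu$, then $p_n\in t^\kappa O$ means $\eta\equiv0\bmod t^{\kappa-\nu}$. The coefficient of $\Delta_q$ is $-1$. After fixing all variables except the four in $\Delta_q$, the condition has the form treated in Lemma~\ref{lem:quadric}, so it has codimension at least $\kappa-\nu$. If $\kappa\le\nu$, the bound $\kappa-\nu$ is trivial. Since $\eta$ does not involve $x_{1n},x_{2n}$, the codimensions add, and the claim follows.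

By the claim, the part of $\mathcal E(\mu,\kappa)$ over a closed subset $T'\subset T_\mu$ has codimension at least $\operatorname{codim}T'+2(k-\sigma)+\kappa-\nu$. With $T'=T_\mu$ and \eqref{eq:codimodd},
\begin{equation}\label{eq:count}
\operatorname{codim}\mathcal E(\mu,\kappa)\ge3\sigma+2\nu+2(k-\sigma)+\kappa-\nu=2k+\sigma+\nu+\kappa .
\end{equation}
The part of $\mathcal E$ over $T_\mu$ is $\mathcal E(\mu,k-1-i)$, for which the bound is $3k-1+(\sigma-i)+\nu$. This is at least $3k$ unless $\sigma=i$ and $\nu=0$.

The exceptional type is $\mu=(0,\dots,0,i)$, and only here are the extra equations used. Let $T'=\{Z\in T_\mu:g_3^{(i)}=0\}$. For $Z_\mu$ we have $g_n=t^i$ with $i<k$, and exchanging the indices $3$ and $n$ gives a matrix in $T_\mu$ with $g_3^{(i)}=\pm1$. So $T'$ is a proper closed subset of the irreducible set $T_\mu$, and the part of $\mathcal E$ over $T'$ has codimension at least $(3k-1)+1$. This settles the first set. For the second it remains to treat points with $p_3^{(k-1-i)}=0$ and $g_3^{(i)}\ne0$. There $p_3\in t^{k-i}O$, $g_j\in t^iO$,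 and $g_3$ is $t^i$ times a unit. By \eqref{eq:identity} and (a), $p_jg_3=\pm p_3g_j=0$ for $j\ge4$, so $p_j\in t^{k-i}O$ for all $j\ge3$. These points lie in $\mathcal E(\mu,k-i)$, which by \eqref{eq:count} has codimension at least $2k+i+(k-i)=3k$.
\end{proof}

An exceptional type must exist: under the hypothesis $\Theta(r,k-1,i)$, the set $\mathcal E$ is cut out of $V(J^{k-1}_i)$ by two equations, so its codimension is at most $3(k-1)+2=3k-1$.

\section{The double link and the proof of Theorem~\ref{thm:main}}\label{sec:step}

We prove \eqref{eq:induction}. Let $R=R_k$, $B=R/J^{k-1}_iR$, and in $B$ put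
\[
\alpha=p_1^{(k-1)},\quad\beta=p_2^{(k-1)},\quad\pi_j=p_j^{(k-1-i)},\quad\gamma_j=g_j^{(i)}\qquad(j\ge3),
\]
of degrees $r,r,r,r-1$. By $\Theta(r,k-1,i)$, $B$ is Gorenstein of dimension $N-3k+3$. Define ideals of $B$ by
\[
\mathfrak c=(\alpha,\beta,\gamma_3),\quad\mathfrak c'=(\alpha,\beta,\pi_3),\quad\mathfrak l=(\alpha,\beta,\gamma_3,\pi_3),\quad\mathfrak g=(\alpha,\beta,\gamma_3,\dots,\gamma_n),
\]
and put $G=B/\mathfrak c$, $G'=B/\mathfrak c'$. The zero sets of $G$ and $G'$ are the two sets of Lemma~\ref{lem:dimension}, and $\deg\gamma_3=r-1>0$. By (F1), $\alpha,\beta,\gamma_3$ and $\alpha,\beta,\pi_3$ are regular sequences on $B$, and $G,G'$ are Gorenstein of dimension $N-3k$, with $a(G)=a(B)+3r-1$ and $a(G')=a(B)+3r$. By \eqref{eq:steps}, $B/\mathfrak g=R/J^k_{i+1}$. It is Gorenstein of dimension $N-3k$ by $\Theta(r,k,i+1)$, and comparing the formulas in $\Theta(r,k,i+1)$ and $\Theta(r,k-1,i)$ gives $a(B/\mathfrak g)=a(B)+2r-1$.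

Insert $X(t)$ into \eqref{eq:identity} and read the result in $B[t]$. The lowest terms of $p_1,p_2,p_j,g_j$ ($j\ge3$) are $\alpha t^{k-1}$, $\beta t^{k-1}$, $\pi_jt^{k-1-i}$, $\gamma_jt^i$. The coefficient of $t^{k-1}$ gives $\pi_3\gamma_j=\tau_j\pi_j\gamma_3+\phi_1^{(0)}\alpha+\phi_2^{(0)}\beta$. With $\tau_3=1$,
\begin{equation}\label{eq:leading}
\pi_3\gamma_j\equiv\tau_j\,\pi_j\gamma_3\mod(\alpha,\beta)\qquad(j\ge3).
\end{equation}

\medskip\noindent\emph{Step 1: $\mathfrak c:\mathfrak g=\mathfrak l$.}
By Lemma~\ref{lem:link}(a), $(\mathfrak c:\mathfrak g)/\mathfrak c\cong(B/\mathfrak g)(-r)$, since $(2r-1)-(3r-1)=-r$. This module is generated by its component of degree $r$, which is one-dimensional over $K$. By \eqref{eq:leading}, $\pi_3\in\mathfrak c:\mathfrak g$, and $\deg\pi_3=r$. So it suffices to show $\pi_3\notin\mathfrak c$.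

Suppose $p_3^{(k-1-i)}\in J^{k-1}_i+(p_1^{(k-1)},p_2^{(k-1)},g_3^{(i)})$ in $R$. Let $\mathbf1=\varepsilon_1+\dots+\varepsilon_n$, and take the component of multidegree $\mathbf1-\varepsilon_3$ and weight $k-1-i$ in an expression by the generators. Multidegrees of monomials have no negative entry.
\begin{itemize}
\item A generator $p_j^{(h)}$ with $j\ne3$ needs a coefficient of multidegree $\varepsilon_j-\varepsilon_3$; there is none.
\item A generator $p_3^{(h)}$ has $h<k-1-i$ and needs a coefficient of multidegree $0$, a constant; the product has weight $h$, which is too small.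
\item A generator $g_j^{(h)}$ needs a coefficient of multidegree $\varepsilon_1+\varepsilon_2+\varepsilon_j-\varepsilon_3$. This forces $j=3$, and the coefficient is a linear combination of the variables $x_{12}^{(b)}$.
\end{itemize}
So $p_3^{(k-1-i)}$ would lie in the ideal generated by the $x_{12}^{(b)}$. But $n\ge5$, and by \eqref{eq:monomials} the monomial $x_{14}^{(k-1-i)}x_{25}^{(0)}x_{67}^{(0)}\cdots x_{2r,2r+1}^{(0)}$ occurs in $p_3^{(k-1-i)}$ with coefficient $\pm1$. This is a contradiction.

\medskip\noindent\emph{Step 2: $B/\mathfrak l$ is CM of dimension $N-3k$, and $\mathfrak c:\mathfrak l=\mathfrak g$.}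
The ideal $(\mathfrak c:\mathfrak g)/\mathfrak c$ is generated in degree $r>0$, so it is not $G$, and $\mathfrak g/\mathfrak c\neq0$. Apply Lemma~\ref{lem:link}(b) to $\mathfrak g/\mathfrak c\subset G$ and use Step~1.

\medskip\noindent\emph{Step 3: $\mathfrak c':\gamma_3=(\alpha,\beta,\pi_3,\dots,\pi_n)=J^k_iB$.}
The second equality is \eqref{eq:steps}. By \eqref{eq:leading}, $\pi_j\gamma_3\in\mathfrak c'$, which gives one inclusion. Conversely let $y\gamma_3=b_1\alpha+b_2\beta+b_3\pi_3$. Then $b_3\pi_3\in\mathfrak c$, so $b_3\mathfrak l\subset\mathfrak c$, and $b_3\in\mathfrak g$ by Step~2. Write $b_3\equiv\sum_{j\ge3}d_j\gamma_j$ modulo $(\alpha,\beta)$. By \eqref{eq:leading}, $y\gamma_3\equiv b_3\pi_3\equiv\gamma_3\sum_{j\ge3}\tau_jd_j\pi_j$ modulo $(\alpha,\beta)$. Since $\gamma_3$ is regular modulo $(\alpha,\beta)$, we get $y-\sum_j\tau_jd_j\pi_j\in(\alpha,\beta)$.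

\medskip\noindent\emph{Step 4: $R/J^k_i$ is Gorenstein.}
First, $\gamma_3\notin\mathfrak c'$. Otherwise $g_3^{(i)}\in J^{k-1}_i+(p_1^{(k-1)},p_2^{(k-1)},p_3^{(k-1-i)})$ in $R$. In degree $r-1$ this ideal is spanned over $K$ by the $g_j^{(h)}$ with $h<i$, so its part of degree $r-1$ and weight $i$ is zero, whereas $g_3^{(i)}\ne0$ by \eqref{eq:monomials}. Next, $G'/\gamma_3G'=B/\mathfrak l$ is CM of dimension $\dim G'$ by Step~2. By Step~3, $G'/(0:\gamma_3)=R/J^k_i$. Lemma~\ref{lem:link}(c) shows that this ring is Gorenstein of dimension $N-3k$ with $a=a(B)+3r-(r-1)=a(B)+2r+1$. By $\Theta(r,k-1,i)$ this is the value claimed in $\Theta(r,k,i)$.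

\medskip\noindent\emph{Step 5: the Hilbert series.}
Steps~1 and~3 give exact sequences
\[
0\to(R/J^k_{i+1})(-r)\to G\to B/\mathfrak l\to0,\qquad 0\to(R/J^k_i)(-r+1)\to G'\to B/\mathfrak l\to0 .
\]
Hence $z^{r-1}H_{R/J^k_i}=H_{G'}-H_G+z^rH_{R/J^k_{i+1}}$. From $H_{G'}=(1-z^r)^3H_B$ and $H_G=(1-z^r)^2(1-z^{r-1})H_B$ we get $H_{G'}-H_G=z^{r-1}(1-z)(1-z^r)^2H_B$. Divide by $z^{r-1}$, multiply by $(1-z)^N$, and use the two hypotheses and \eqref{eq:u}. The numerator of $H_{R/J^k_i}$ is
\[
(u_r-zu_{r-1})\,u_r^{k-1-i}u_{r-1}^{i}+z\,u_r^{k-1-i}u_{r-1}^{i+1}=u_r^{k-i}u_{r-1}^{i}.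
\]
This proves \eqref{eq:induction}, and with it Proposition~\ref{prop:chain}.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $r=1$, $I$ is generated by all $N=3k$ variables, $R/I=K$, and $u_1^k/(1-z)^N=1$. Let $r\ge2$. Since $I=J^k_0$, Proposition~\ref{prop:chain} shows that $R/I$ is Gorenstein of codimension $3k$ with Hilbert series $u_r^k/(1-z)^N$. By (F2) all associated primes of $I$ have height $3k$, so $I$ is prime by Proposition~\ref{prop:reduction}(b). The extension of $I$ to $R\otimes_K\overline K$ is the jet pfaffian ideal over $\overline K$, and it is prime because the field was arbitrary.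
\end{proof}

The characteristic of $K$ plays no role: the pfaffian identities hold over $\mathbb Z$, and the monomials in \eqref{eq:monomials} have coefficients $\pm1$.

\section{Factoriality and the classification of the prime cases}\label{sec:more}

We prove Theorem~\ref{thm:more}, with the notation $I=I^{n,k}_r$, $A$, $f_S$, $\mathfrak f$, $d^S_{S'}$ of Section~\ref{sec:charts}.

\begin{proof}[Proof of part (1)]
For $r=1$ we have $A=K$, and for $n=2$ the ideal is generated by $k$ variables. Let $r\ge2$. By Corollary~\ref{cor:even} and Theorem~\ref{thm:main}, $A$ is a Gorenstein domain of dimension $N-ck$, and a complete intersection of codimension $k$ if $n=2r$. A prime $\mathfrak q\subset A$ of height at most $3$ has $\dim A/\mathfrak q\ge\dim A-3$, so by Proposition~\ref{prop:reduction}(a) it avoids some $f_S$. Then $A_{\mathfrak q}$ is a localization of the regular ring $A_{f_S}$. Thus $A$ is regular in codimension $\le3$.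

Nagata's lemma states that a noetherian domain $A$ is factorial if $A_f$ is factorial for some prime element $f$. Fix $S_0$ and $f=f_{S_0}$. By Lemma~\ref{lem:chart}, $A_f$ is factorial, so it suffices to show that $A/fA$ is a domain. The element $f$ is nonzero of positive degree, so $A/fA$ is CM of dimension $\dim A-1$ by (F1). By (F2) its associated primes have height one in $A$, so they do not contain $\mathfrak f$ and are points of the open subscheme $\mathcal Y=\operatorname{Spec}(A/fA)\setminus V(\mathfrak f)$. If $\mathcal Y$ is integral, then $A/fA$ has one associated prime, its localization there is a field, and $A/fA$ embeds in that field.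

The scheme $\mathcal Y$ is covered by the affine open sets $\mathcal Y_S=\operatorname{Spec}A_{f_S}/(f)$, and $A_{f_S}/(f)=K[P^{(h)},C^{(h)}]_{f_S}/(d^S_{S_0})$ by Lemma~\ref{lem:chart}(b). The set $\mathcal Y_{S_0}$ is empty. For $S\neq S_0$, and such $S$ exist since $2\le2r-2<n$, the polynomial $d^S_{S_0}$ is the determinant of a generic square matrix of size at least $1$, hence irreducible. It involves only the variables $C^{(0)}$, so it does not divide any power of $f_S$, a polynomial in the $P^{(0)}$. Hence $\mathcal Y_S$ is integral and nonempty. Let $S,S'\neq S_0$ with $S\ne S'$. In $A_{f_S}$ the element $f_{S'}$ is a unit times the irreducible polynomial $d^S_{S'}$. The pair $(S\setminus S',S'\setminus S)$ determines $S'$, so $d^S_{S'}$ and $d^S_{S_0}$ have different sets of rows or columns. They then involve different sets of variables and are not associates. So $f_{S'}\ne0$ on $\mathcal Y_S$, and $\mathcal Y_S\cap\mathcal Y_{S'}\neq\emptyset$. A scheme covered by integral open subschemes that meet pairwise is integral.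
\end{proof}

\begin{proof}[Proof of part (2)]
If $r=1$, then $I$ is generated by all variables; if $n\le2r+1$, use part (1). Now let $r,k\ge2$ and $n\ge2r+2$, and suppose that $I$ is prime. We generalize the rank argument of the introduction. Let $\widetilde X$ be the $nk\times nk$ matrix over $R$ of the $R$-linear endomorphism $X(t)$ of $(R[t]/(t^k))^n$ in the basis $t^he_j$. At a point $X\in\operatorname{Alt}_n(O)$ its rank is the rank of the $F$-linear map $X\colon O^n\to O^n$.

Fix $S$ and let $Q=A_{f_S}[t]/(t^k)$. By Lemma~\ref{lem:chart}(a) the map $X(t)\colon Q^n\to Q^n$ factors through $Q^{2r-2}$, a free $A_{f_S}$-module of rank $(2r-2)k$. By the Cauchy--Binet formula every minor $\delta$ of $\widetilde X$ of size $(2r-2)k+1$ vanishes in $A_{f_S}$. Since $A$ is a domain and $A_{f_S}\neq0$, the map $A\to A_{f_S}$ is injective, so $\delta\in I$. Hence $X\colon O^n\to O^n$ has rank at most $(2r-2)k$ at every point of $V(I)$.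

Since $2r+2\le n$, we may take
\[
X=\bigoplus_{l=1}^{r+1}t^{\mu_l}\begin{pmatrix}0&1\\-1&0\end{pmatrix}\oplus0,\qquad\mu=(0,\dots,0,\lfloor k/2\rfloor,\lceil k/2\rceil,\lceil k/2\rceil),
\]
with $r-2$ leading zeros. A $2r$-pfaffian of $X$ is zero or a product of $r$ of the $r+1$ powers $t^{\mu_l}$, of order at least $\lfloor k/2\rfloor+\lceil k/2\rceil=k$. So $X\in V(I)$. Multiplication by $t^{b}$ on $O$ has rank $k-b$, so the rank of $X$ is
\[
2\bigl[(r-2)k+\lceil k/2\rceil+2\lfloor k/2\rfloor\bigr]=(2r-2)k+2\lfloor k/2\rfloor .
\]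
This exceeds $(2r-2)k$ because $k\ge2$, a contradiction.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DS}
Emanuela De Negri and Enrico Sbarra,
\emph{On jet schemes of pfaffian ideals},
arXiv:1901.09602 (2019).

\end{thebibliography}
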